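# Free products of Lex groups

## 1. A guess, tested on small groups and in low degrees

All groups are discrete. For a group $\Gamma$, a bounded $n$-cochain is a bounded function $f:\Gamma^{n+1}\to\mathbb R$. It is invariant if $f(g\gamma_0,\dots,g\gamma_n)=f(\gamma_0,\dots,\gamma_n)$ for all $g\in\Gamma$. With
$$(\delta f)(\gamma_0,\dots,\gamma_{n+1})=\sum_{j=0}^{n+1}(-1)^jf(\gamma_0,\dots,\widehat{\gamma_j},\dots,\gamma_{n+1})$$
the bounded invariant cochains form a complex, whose cohomology is the bounded cohomology $H_b^n(\Gamma)$ with trivial real coefficients. A homomorphism $\psi:\Lambda\to\Gamma$ induces $\psi^*=H_b^n(\psi):H_b^n(\Gamma)\to H_b^n(\Lambda)$.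

**Definition.** $\Gamma$ *lies in the family Lex* (is a *Lex group*) if for every group $\Lambda$ and every surjective homomorphism $\psi:\Lambda\to\Gamma$ the map $\psi^*:H_b^n(\Gamma)\to H_b^n(\Lambda)$ is injective for all $n$.

A free group $\Gamma$ is Lex: a surjection $\psi:\Lambda\to\Gamma$ has a section $s$ with $\psi s=\mathrm{id}$, so $s^*\psi^*=\mathrm{id}$. A finite group is Lex, because averaging shows that its bounded cohomology vanishes in positive degrees, and in degree $0$ the map $\psi^*$ is the identity of $\mathbb R$.

The problem comes from Hongbin Sun, "Two aspects of graph 3-manifold groups", arXiv:2607.04326 (2026). The following facts are listed there as known: (1) free groups and surface groups are Lex; (2) a group with a finite-index Lex subgroup is Lex; (3) in an exact sequence $1\to\Gamma\to\Pi\to A\to1$ with $\Gamma$ Lex and $A$ amenable, $\Pi$ is Lex. The question is: **if $G$ and $H$ are Lex, is $G*H$ Lex?** The proof below does not use (1)–(3).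

**The guess is yes.** In ordinary cohomology, restriction gives $H^n(G*H)\cong H^n(G)\oplus H^n(H)$ for $n\ge1$. If $p=p_G*p_H:\tilde G*\tilde H\to G*H$ is a free product of surjections, then in ordinary cohomology $p^*$ is the direct sum of $p_G^*$ and $p_H^*$, and it is injective as soon as both summands are. One expects the same in bounded cohomology. Let us test this.

*Free factors.* If $G$ and $H$ are free, so is $G*H$.

*Finite factors.* If $G,H$ are finite, the kernel of $G*H\to G\times H$ has index $|G||H|$ and meets no conjugate of $G$ or $H$ nontrivially. So it acts freely on the Bass–Serre tree of $G*H$ and is free. By (1) and (2), $G*H$ is Lex.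

*Degrees $0$ and $1$.* $H_b^0(\Gamma)=\mathbb R$. An invariant $1$-cocycle has the form $f(\gamma_0,\gamma_1)=\chi(\gamma_0^{-1}\gamma_1)$ with $\chi$ a bounded homomorphism to $\mathbb R$. Such a $\chi$ is $0$, so $H_b^1(\Gamma)=0$.

*Degree $2$.* Here $\psi^*$ is injective for every surjection $\psi:\Lambda\to\Gamma$, with no hypothesis on $\Gamma$. Write invariant cochains inhomogeneously: a $1$-cochain is a bounded function $b$ on the group, a $2$-cochain is a bounded function $\alpha(x,y)$, and $(\delta b)(x,y)=b(x)+b(y)-b(xy)$. The cocycle identity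
$$\alpha(y,z)-\alpha(xy,z)+\alpha(x,yz)-\alpha(x,y)=0,$$
with $x=y=1$ and then with $y=z=1$, gives $\alpha(1,z)=\alpha(1,1)=\alpha(x,1)$. The constant function $c=\alpha(1,1)$ has $\delta c=c$, so after subtracting it we may assume $\alpha(1,z)=\alpha(x,1)=0$. Now suppose $\psi^*\alpha=\delta\beta$ with $\beta$ bounded on $\Lambda$, and let $N=\ker\psi$. For $u\in N$ and $y\in\Lambda$ we get $\beta(u)+\beta(y)-\beta(uy)=\alpha(1,\psi(y))=0$. So $\beta|_N$ is a bounded homomorphism, hence $0$, and then $\beta(uy)=\beta(y)$. Thus $\beta=\bar\beta\circ\psi$ with $\bar\beta$ bounded on $\Gamma$, and $\alpha=\delta\bar\beta$. So the question has content only from degree $3$ on.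

*A test that the reasoning behind the guess fails.* Is $H_b^n(G*H)\cong H_b^n(G)\oplus H_b^n(H)$? Take $G=\langle a\rangle\cong\mathbb Z$ and $H=\langle b\rangle\cong\mathbb Z$. Then $H_b^2(G)=H_b^2(H)=0$, since $\mathbb Z$ is amenable (Lemma 4.2 below with $X$ a point). But $H_b^2(F_2)\ne0$. For a reduced word $w$ let $\phi(w)$ be the number of subwords $ab$ minus the number of subwords $b^{-1}a^{-1}$, so $\phi(w^{-1})=-\phi(w)$. Write $g=g'c$, $h=c^{-1}h'$ as reduced words, with $gh=g'h'$ reduced. Each concatenation creates at most one new subword of length two across the junction, so $|\phi(g)+\phi(h)-\phi(gh)|\le3$, and $\delta\phi$ is a bounded cocycle. If $\delta\phi=\delta\beta$ with $\beta$ bounded, then $\phi-\beta$ is a homomorphism, bounded on the powers of $a$ and of $b$ (where $\phi=0$). So it vanishes on $a$ and $b$, hence everywhere, and $\phi=\beta$ is bounded. But $\phi((ab)^n)=n$.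

So bounded cohomology does not split, yet the guess about Lex survives every test. What splits is not $H_b^n$ but the kernel of $p^*$.

## 2. The kernel of pull-back to a free group

**Lemma 2.1.** Let $F$ be free and $p:F\to\Gamma$ surjective. Then $K^n(\Gamma):=\ker(p^*:H_b^n(\Gamma)\to H_b^n(F))$ does not depend on $(F,p)$, and $\Gamma$ is Lex if and only if $K^n(\Gamma)=0$ for all $n$.

*Proof.* If $\psi:\Lambda\to\Gamma$ is surjective, lift the images of a free basis of $F$ to $\Lambda$. This gives $f:F\to\Lambda$ with $p=\psi f$, so $p^*=f^*\psi^*$ and $\ker\psi^*\subset\ker p^*$. Hence injectivity of $p^*$ forces injectivity of every $\psi^*$. The converse holds by definition. Applying the inclusion to two surjections from free groups, in both directions, shows independence. $\square$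

By Section 1, $K^0(\Gamma)=K^1(\Gamma)=0$ always.

**Theorem 2.2.** Let $p_G:\tilde G\to G$ and $p_H:\tilde H\to H$ be surjective and $p=p_G*p_H:\tilde G*\tilde H\to G*H$. For every $n\ge1$, restriction to $G$ and $H$ induces an isomorphism
$$\ker\big(p^*|H_b^n(G*H)\big)\;\cong\;\ker\big(p_G^*|H_b^n(G)\big)\oplus\ker\big(p_H^*|H_b^n(H)\big).$$
In particular, taking $\tilde G,\tilde H$ free (so that $\tilde G*\tilde H$ is free), $K^n(G*H)\cong K^n(G)\oplus K^n(H)$. Hence **$G*H$ is Lex if and only if $G$ and $H$ are Lex.**

So the answer to the question is yes. The proof fills Sections 3–7. Section 8 treats amenable edge groups and infinite free products.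

**Coefficients.** A $\Gamma$-module is a normed space $M$ with an isometric linear $\Gamma$-action. Put $C^r(\Gamma;M)=\ell^\infty(\Gamma^{r+1};M)$ with the coboundary $\delta$ above and the action $(gf)(\gamma_0,\dots)=g\,f(g^{-1}\gamma_0,\dots)$, and let $H_b^r(\Gamma;M)$ be the cohomology of $C^\bullet(\Gamma;M)^\Gamma$. Then $H_b^r(\Gamma;\mathbb R)=H_b^r(\Gamma)$. Also $H_b^0(\Gamma;M)=M^\Gamma$, since an invariant $0$-cocycle is a constant function with invariant value. If $X$ is a $\Gamma$-set, $\Gamma$ acts on $\ell^\infty(X)$ by $(g\varphi)(x)=\varphi(g^{-1}x)$. The subscript "alt" denotes alternating functions; these vanish on tuples with a repeated entry.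

**Means.** A mean $\mu$ on a nonempty set $X$ is a positive linear functional on $\ell^\infty(X)$ with $\mu(1)=1$, written $\int\varphi\,d\mu$. A group is amenable if it has a left-invariant mean. Subgroups of amenable groups, and groups with an amenable subgroup of finite index, are amenable. An amenable group acting on a nonempty set leaves some mean on that set invariant (push a left-invariant mean forward along an orbit map).

## 3. Mayer–Vietoris on the Bass–Serre tree, and the unbounded primitive

Let $\Gamma=G*H$. Its Bass–Serre tree $T$ has vertex set $V=\Gamma/G\sqcup\Gamma/H$ and edge set $\Gamma$, where $\gamma$ joins $\gamma G$ to $\gamma H$. Vertex stabilizers are the conjugates of $G$ and $H$, edge stabilizers are trivial, and there are no inversions. For $G=\mathbb Z/2$, $H=\mathbb Z/3$ the vertices $\gamma H$ have three neighbors and the vertices $\gamma G$ have two.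

Here is the obvious attempt. Let $E$ be the set of oriented edges, and let $\ell^\infty_{alt}(E)$ be the bounded functions changing sign with orientation. Suppose
$$0\to\mathbb R\to\ell^\infty(V)\to\ell^\infty_{alt}(E)\to0$$
were exact with good enough splittings. Edge stabilizers are trivial, so the last module should have no higher bounded cohomology. The long exact sequence would give $H_b^n(\Gamma)\cong H_b^n(\Gamma;\ell^\infty V)$ for $n\ge2$, and the right-hand side is $H_b^n(G)\oplus H_b^n(H)$ (Lemma 4.4 below does this computation). By Section 1 this is false for $\mathbb Z*\mathbb Z$. The point of failure is surjectivity on the right. Fix $o\in V$ and let $f=1$ on edges oriented away from $o$. The functions with coboundary $f$ are $d(o,\cdot)+\text{const}$, and these are unbounded when $G,H\neq1$.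

The repair is to allow all tuples of vertices. For a tree $T$ with vertex set $V$ put
$$A^q(T)=\ell^\infty_{alt}(V^{q+1}),\quad q\ge0,\qquad A^0(T)=\ell^\infty(V),$$
with the usual coboundary. Inserting a fixed vertex contracts $0\to\mathbb R\to A^0\to A^1\to\cdots$ with bounded operators. The price is a new term: let $R_A^n(\Gamma)$ ($n\ge1$) be the degree-$n$ cohomology of $0\to (A^1)^\Gamma\to(A^2)^\Gamma\to\cdots$, with $(A^q)^\Gamma$ in degree $q$. We shall get an exact sequence
$$H_b^{n-1}(\Gamma)\to H_b^{n-1}(\Gamma;\ell^\infty V)\to R_A^n(\Gamma)\to H_b^n(\Gamma)\to H_b^n(\Gamma;\ell^\infty V).\tag{1}$$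
For $\Gamma=\mathbb Z*\mathbb Z$ and $n=2$ the last group vanishes, so all of $H_b^2(F_2)$ comes from $R_A^2$.

Let $\Lambda=\tilde G*\tilde H$ with tree $\tilde T$ and vertex set $\tilde V$. Suppose $x\in H_b^n(\Gamma)$ has $p^*x=0$ and restricts to $0$ on $G$ and $H$. Then $x$ dies in $H_b^n(\Gamma;\ell^\infty V)$, so it comes from some $y\in R_A^n(\Gamma)$. To conclude $x=0$ we need two things:

- $R_A^n(\Lambda)\to H_b^n(\Lambda)$ is injective, so that $y$ pulls back to $0$ in $R_A^n(\Lambda)$;
- the pull-back $R_A^n(\Gamma)\to R_A^n(\Lambda)$ is injective.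

The first is easy because $\tilde G,\tilde H$ are retracts of $\Lambda$. The second is the heart of the matter (Section 6).

## 4. The exact sequence attached to a resolution

The first lemma is the only piece of homological algebra we use.

**Lemma 4.1.** Let $D^{r,q}$ ($r\ge r_0$, $q\ge q_0$) be a double complex with commuting differentials $\delta:D^{r,q}\to D^{r+1,q}$, $d:D^{r,q}\to D^{r,q+1}$ and total differential $\partial_{tot}=\delta+(-1)^rd$. If all complexes $(D^{r,\bullet},d)$ are exact, or all complexes $(D^{\bullet,q},\delta)$ are exact, then the total complex is acyclic.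

*Proof.* Assume the first, let $z=\sum_{r+q=n}z^{r,q}\ne0$ be a total cocycle, and let $r$ be minimal with $z^{r,q}\ne0$. The $(r,q+1)$-component of $\partial_{tot}z=0$ is $(-1)^rdz^{r,q}=0$, because $z^{r-1,q+1}=0$. So $z^{r,q}=dw$ with $w\in D^{r,q-1}$. Subtracting $\partial_{tot}((-1)^rw)=(-1)^r\delta w+dw$ kills the $(r,q)$-component and otherwise changes only the $(r+1,q-1)$-component, so the minimal $r$ goes up. Since $r\le n-q_0$, after finitely many steps we reach $0$, and $z$ is a coboundary. In the second case take $q$ minimal: the $(r+1,q)$-component gives $\delta z^{r,q}=0$, so $z^{r,q}=\delta w$ with $w\in D^{r-1,q}$, and subtracting $\partial_{tot}w$ raises the minimal $q$. $\square$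

The next lemma says which modules have no higher bounded cohomology.

**Lemma 4.2.** Let $X$ be a $\Gamma$-set with amenable stabilizers. Then $H_b^r(\Gamma;\ell^\infty(X))=0$ for $r>0$. The same holds for the image of any $\Gamma$-equivariant bounded projection of $\ell^\infty(X)$.

*Proof.* For each orbit representative $x$ take a left-invariant mean on $\Gamma_x$, regard it as a mean $\mu_x$ on $\Gamma$, and put $\mu_{gx}=g_*\mu_x$. This is well defined: if $g'=gs$ with $s\in\Gamma_x$, then $g'_*\mu_x=g_*s_*\mu_x=g_*\mu_x$. For $f\in C^r(\Gamma;\ell^\infty X)^\Gamma$, $r\ge1$, put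
$$(hf)(\gamma_0,\dots,\gamma_{r-1})(x)=\int f(\gamma,\gamma_0,\dots,\gamma_{r-1})(x)\,d\mu_x(\gamma).$$
It is bounded by $\|f\|$. Invariance of $f$ means $f(g\gamma_\bullet)(gx)=f(\gamma_\bullet)(x)$. So
$$(hf)(g\gamma_\bullet)(gx)=\int f(\gamma,g\gamma_\bullet)(gx)\,d\mu_{gx}(\gamma)=\int f(g\gamma,g\gamma_\bullet)(gx)\,d\mu_x(\gamma)=(hf)(\gamma_\bullet)(x),$$
that is, $hf$ is invariant. Integrating
$$(\delta f)(\gamma,\gamma_0,\dots,\gamma_r)=f(\gamma_0,\dots,\gamma_r)-\sum_j(-1)^jf(\gamma,\dots,\widehat{\gamma_j},\dots)$$
gives $h\delta f=f-\delta hf$. A cocycle $f$ is therefore $\delta hf$. If $A$ is the image of an equivariant bounded projection, the identity of $H_b^r(\Gamma;A)$ factors as inclusion followed by projection through $H_b^r(\Gamma;\ell^\infty X)=0$. $\square$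

*How it is used.* If $Y$ is a $\Gamma$-set of tuples of pairwise distinct elements, stable under permutation of entries, the bounded alternating functions on $Y$ are the image of the equivariant norm-one projection $f\mapsto\frac1{(q+1)!}\sum_\theta\mathrm{sgn}(\theta)f\circ\theta$ of $\ell^\infty(Y)$. An alternating function on all tuples vanishes on those with repetitions, so it is the same thing as an alternating function on tuples of distinct elements.

Now the sequence (1), for general coefficients and resolutions.

**Lemma 4.3.** Let $0\to M\to A^0\to A^1\to\cdots$ be a complex of $\Gamma$-modules with bounded equivariant differentials $d$, having a bounded linear (not necessarily equivariant) contracting homotopy $k$. Suppose $H_b^r(\Gamma;A^q)=0$ for $r>0$, $q\ge1$. For $n\ge1$ let $R_A^n(\Gamma)$ be the degree-$n$ cohomology of $0\to(A^1)^\Gamma\to(A^2)^\Gamma\to\cdots$, with $(A^q)^\Gamma$ in degree $q$.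

1. For $n\ge1$ there is an exact sequence
$$H_b^{n-1}(\Gamma;M)\to H_b^{n-1}(\Gamma;A^0)\to R^n_A(\Gamma)\to H_b^n(\Gamma;M)\to H_b^n(\Gamma;A^0),$$
whose first and last maps are induced by $M\to A^0$.
2. If also $H_b^r(\Gamma;A^0)=0$ for $r>0$, then $H_b^n(\Gamma;M)\cong H^n((A^\bullet)^\Gamma)$.

Both are natural: if $p:\Lambda\to\Gamma$ is a homomorphism, $(\tilde M,\tilde A^\bullet)$ are data of the same kind for $\Lambda$, and $\varphi:(M,A^\bullet)\to(\tilde M,\tilde A^\bullet)$ is a bounded cochain map with $\varphi(p(\lambda)a)=\lambda\varphi(a)$, then the induced maps commute with those in 1 and 2.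

*Proof.* Let $D^{r,q}=C^r(\Gamma;A^q)^\Gamma$ for $r,q\ge0$.

**Step 1: $\mathrm{Tot}\,D$ computes $H_b^*(\Gamma;M)$.** For fixed $r$ the complex $0\to C^r(\Gamma;M)^\Gamma\to D^{r,0}\to D^{r,1}\to\cdots$ is exact. Indeed put
$$(\hat kf)(\gamma_0,\dots,\gamma_r)=\gamma_0\,k\big(\gamma_0^{-1}f(\gamma_0,\dots,\gamma_r)\big).$$
It is bounded. If $f(g\gamma_\bullet)=gf(\gamma_\bullet)$, then $(\hat kf)(g\gamma_\bullet)=g\gamma_0k(\gamma_0^{-1}g^{-1}gf(\gamma_\bullet))=g(\hat kf)(\gamma_\bullet)$. And $(d\hat k+\hat kd)f=\gamma_0(dk+kd)(\gamma_0^{-1}f)=f$ because $d$ is equivariant. Augment $D$ by the column $D^{r,-1}=C^r(\Gamma;M)^\Gamma$. By Lemma 4.1 the augmented total complex is acyclic. It contains $\mathrm{Tot}\,D$ as a subcomplex, with quotient the column $q=-1$, in which $C^n(\Gamma;M)^\Gamma$ sits in total degree $n-1$. The connecting map $H_b^n(\Gamma;M)\to H^n(\mathrm{Tot}\,D)$ is thus an isomorphism. Up to the sign $(-1)^n$ it sends a cocycle $f$ to its image in $D^{n,0}$. So the cochain map $C^\bullet(\Gamma;M)^\Gamma\to D^{\bullet,0}\subset\mathrm{Tot}\,D$ is a quasi-isomorphism.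

**Step 2: $\mathrm{Tot}\,D^{\bullet,\ge1}$ computes $R_A^*$.** For $q\ge1$ the complex $0\to(A^q)^\Gamma\to D^{0,q}\to D^{1,q}\to\cdots$ (the first map sends $a$ to the constant function $a$) is exact, by hypothesis and $H_b^0(\Gamma;A^q)=(A^q)^\Gamma$. Augment $D^{\bullet,\ge1}$ by the row $D^{-1,q}=(A^q)^\Gamma$ and apply the second case of Lemma 4.1. As in Step 1, $(A^{\ge1})^\Gamma\to\mathrm{Tot}\,D^{\bullet,\ge1}$ is a quasi-isomorphism. With $q\ge0$ in place of $q\ge1$ this and Step 1 give part 2.

**Step 3: the sequence.** The short exact sequence $0\to\mathrm{Tot}\,D^{\bullet,\ge1}\to\mathrm{Tot}\,D\to D^{\bullet,0}\to0$, where $D^{\bullet,0}=C^\bullet(\Gamma;A^0)^\Gamma$, has a long exact sequence which by Steps 1 and 2 is the one claimed. The composite $C^\bullet(\Gamma;M)^\Gamma\to\mathrm{Tot}\,D\to D^{\bullet,0}$ is induced by $M\to A^0$.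

**Step 4: naturality.** The map $f\mapsto\varphi\circ f\circ p^{\times(r+1)}$ takes invariant cochains to invariant cochains, since $\varphi(f(p(\lambda)p(\lambda_\bullet)))=\varphi(p(\lambda)f(p(\lambda_\bullet)))=\lambda\varphi(f(p(\lambda_\bullet)))$. It maps every complex above for $\Gamma$ to the one for $\Lambda$, compatibly with all maps used. The homotopies $k$ served only to prove exactness, so they need not be compatible. $\square$

Finally we compute with coefficients $\ell^\infty(V)$. For $V=\Gamma/G$ the content is that $H_b^r(\Gamma;\ell^\infty(\Gamma/G))$ is detected on $G$. With infinitely many orbits one must watch the uniformity of bounds.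

**Lemma 4.4.** Let $V$ be a $\Gamma$-set with orbit representatives $v_i$ and stabilizers $G_i$. Then $C^r(\Gamma;\ell^\infty V)^\Gamma$ is identified, compatibly with $\delta$, with the space of uniformly bounded families $(\varphi_i)$, $\varphi_i\in\ell^\infty(\Gamma^{r+1})^{G_i}$, via $\varphi_i=f(\cdot)(v_i)$. If $(\varphi_i)$ is a cocycle of degree $r\ge1$ and $\varphi_i|_{G_i^{r+1}}=\delta\gamma_i$ with $\gamma_i\in\ell^\infty(G_i^r)^{G_i}$ and $\sup_i\|\gamma_i\|<\infty$, then its class in $H_b^r(\Gamma;\ell^\infty V)$ is $0$.

*Proof.* The inverse identification is $f(\gamma_\bullet)(gv_i)=\varphi_i(g^{-1}\gamma_\bullet)$, well defined because $\varphi_i$ is $G_i$-invariant.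

*Purpose of the next construction: to compare $\varphi_i$ with its restriction to $G_i$ by an explicit bounded homotopy.* Since $G_i$ acts freely on $\Gamma$ by left multiplication, there is $\rho_i:\Gamma\to G_i$ with $\rho_i(gx)=g\rho_i(x)$ for $g\in G_i$. On chains put
$$P(x_0,\dots,x_n)=\sum_{j=0}^n(-1)^j(\rho_ix_0,\dots,\rho_ix_j,x_j,\dots,x_n).$$
In the $j$-th summand of $\partial P$, delete $\rho_ix_j$ (position $j$, total sign $+$) or $x_j$ (position $j+1$, total sign $-$). Over all $j$ this gives the telescoping sum
$$\sum_j\big[(\rho_ix_0,..,\rho_ix_{j-1},x_j,..,x_n)-(\rho_ix_0,..,\rho_ix_j,x_{j+1},..,x_n)\big]=(x_0,..,x_n)-(\rho_ix_0,..,\rho_ix_n).$$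
The other terms of $\partial P$ are: delete $\rho_ix_l$ with $l<j$, sign $(-1)^{l+j}$; delete $x_l$ with $l>j$, sign $(-1)^{l+j+1}$. In $P\partial$ one first deletes $x_l$ with sign $(-1)^l$, after which $x_j$ has index $j-1$ if $l<j$ and $j$ if $l>j$. So the same tuples occur with signs $(-1)^{l+j-1}$ and $(-1)^{l+j}$, and they cancel. Hence $\partial P+P\partial=\mathrm{id}-\rho_i$.

Dually let $k_i\varphi=\varphi\circ P$. On degree $r$ it has norm at most $r$. It preserves $G_i$-invariance because $P$ commutes with $G_i$. For a cocycle, $\varphi_i-\rho_i^*(\varphi_i|_{G_i})=\delta k_i\varphi_i$. With $\varphi_i|_{G_i}=\delta\gamma_i$ we get $\varphi_i=\delta(\rho_i^*\gamma_i+k_i\varphi_i)$, and these primitives are $G_i$-invariant and uniformly bounded in $i$. $\square$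

Consequently there are restriction maps $H_b^r(\Gamma;\ell^\infty V)\to H_b^r(G_i)$, $(\varphi_i)\mapsto\varphi_i|_{G_i}$. The composite $H_b^r(\Gamma)\to H_b^r(\Gamma;\ell^\infty V)\to H_b^r(G_i)$, whose first map is induced by constants, is ordinary restriction. *If there are finitely many orbits and $r\ge1$, a class in $H_b^r(\Gamma;\ell^\infty V)$ restricting to $0$ on every $G_i$ is $0$.*

## 5. Tuples on a segment

Why would one want a complex other than $A^\bullet(T)$? In Section 6 we want to average a cochain on $\tilde T$ over all lifts of a tuple of $T$. Section 6 explains why this can be done for tuples on a segment and what goes wrong at a branch point. So we first show that tuples on segments suffice.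

**Definition.** Let $T$ be a tree with vertex set $V$. A finite set of vertices is *aligned* if it lies on a geodesic segment; its *hull* is then the smallest such segment. Let $S_q(T)\subset V^{q+1}$ be the set of tuples with aligned underlying set, and
$$B^q(T)=\ell^\infty_{alt}(S_q(T)).$$

Any two vertices are aligned; the three leaves of a tripod are not. Subsets of aligned sets are aligned, so $B^\bullet$ is a complex. Restriction gives a cochain map $\rho:A^\bullet\to B^\bullet$, and $A^0=B^0=\ell^\infty(V)$.

**Lemma 5.1.** $0\to\mathbb R\to A^0\to A^1\to\cdots$ and $0\to\mathbb R\to B^0\to B^1\to\cdots$ have bounded contracting homotopies.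

*Proof.* For $A$ fix $o\in V$ and take $(kf)(x_0,\dots,x_{q-1})=f(o,x_0,\dots,x_{q-1})$ (and $f\mapsto f(o)$ on $A^0$). For $B$ this fails: if $x_0,x_1$ are leaves of a tripod with third leaf $o$, then $(o,x_0,x_1)$ is not aligned. We repair the cone at $o$ by first coning to the branch point.

**Step 1: pass to chains.** Let $C_q$ ($q\ge0$) be the vector space spanned by symbols $[x_0,\dots,x_q]$ with $(x_i)\in S_q(T)$, modulo alternation (symbols with repeated entries are $0$), and $C_{-1}=\mathbb R[\varnothing]$. Give $C_q$ the $\ell^1$-norm for the basis of aligned $(q+1)$-element sets, each with a chosen ordering. Then $B^q$ is the space of bounded functionals on $C_q$, and the coboundary is dual to $\partial$. So it suffices to find $h:C_q\to C_{q+1}$ ($q\ge-1$) with $\|h\|\le3$ and $\partial h+h\partial=\mathrm{id}$.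

Write $y\cdot[x_0,\dots,x_q]=[y,x_0,\dots,x_q]$ when $\{y,x_0,\dots,x_q\}$ is aligned, and $y\cdot[\varnothing]=[y]$. Then
$$\partial(y\cdot c)=c-y\cdot\partial c.\tag{2}$$
This also holds if $y$ occurs in $c$: up to sign $c=y\cdot c'$, so $y\cdot c=0$ and $y\cdot\partial c=y\cdot(c'-y\cdot\partial c')=c$.

**Step 2: radial sets, where the cone at $o$ is allowed.** Order $V$ by $x\le y\iff x\in[o,y]$. Call a finite set *radial* if it is a chain for this order, including $\varnothing$ and singletons. A chain with maximum $y$ lies on $[o,y]$, so a radial set together with $o$ is aligned and radial. Subsets of radial sets are radial.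

**Step 3: the branch point of a non-radial set.** Let $S\ne\varnothing$ be aligned with hull $[a,b]$, $a,b\in S$, and let $m=m(S)$ be the point of $[a,b]$ closest to $o$. For $x\in[a,b]$, $[o,x]$ is the concatenation of $[o,m]$ and $[m,x]$, and $[o,m]\cap[a,b]=\{m\}$. So $[m,a]$ and $[m,b]$ are chains of elements $\ge m$, while a point of $[a,m)$ and a point of $(m,b]$ are incomparable. Hence $S$ is non-radial iff it meets both $[a,m)$ and $(m,b]$. Let $S$ be non-radial and $F\subset S$. Either

- $F\subset[a,m]$ or $F\subset[m,b]$. Then $F$ is radial and $\{o,m\}\cup F$ is a chain, hence aligned; or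
- $F$ meets both $[a,m)$ and $(m,b]$. Then $F$ is non-radial, and its hull contains $m$, so $m(F)=m$.

**Step 4: the homotopy.** For an oriented $[S]$ write $\partial[S]=R(S)+U(S)$, with $R$ the part on radial faces and $U$ the part on non-radial faces; extend $R$ linearly. Put
$$h[S]=o\cdot[S]\ \ (S\text{ radial}),\qquad h[S]=m\cdot[S]+o\cdot m\cdot R(S)\ \ (S\text{ non-radial},\ m=m(S)).$$
All these symbols are aligned: $S\cup\{m\}\subset[a,b]$, and for radial faces $F$ use Step 3. If $S$ is non-radial and $S\setminus\{x\}$ is radial, then $x$ is the only point of $S$ in $[a,m)$ or the only one in $(m,b]$. So $R(S)$ has at most two terms and $\|h\|\le3$.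

*Check on a tripod* with leaves $o,a,b$ and center $m$: $R=[b]-[a]$, so $h[a,b]=[m,a,b]+[o,m,b]-[o,m,a]$, and $\partial h[a,b]=[a,b]-[o,b]+[o,a]=[a,b]-h\partial[a,b]$.

**Step 5: the identity.** For radial $S$ (all faces are radial), (2) gives $\partial h[S]=[S]-o\cdot\partial[S]=[S]-h\partial[S]$. For non-radial $S$ write $R=R(S)$, $U=U(S)$. In $\partial R+\partial U=\partial\partial[S]=0$ the term $\partial R$ is supported on radial sets, so taking radial parts gives $\partial R=-R(U)$. By (2), applied twice to the last term,
$$\partial h[S]=[S]-m\cdot(R+U)+\big(m\cdot R-o\cdot R+o\cdot m\cdot\partial R\big)=[S]-m\cdot U-o\cdot R-o\cdot m\cdot R(U).$$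
Since $m(F)=m$ for every non-radial face $F$, $h\partial[S]=o\cdot R+m\cdot U+o\cdot m\cdot R(U)$. The sum is $[S]$. $\square$

**Lemma 5.2.** Let $\Gamma$ act on $T$ without inversions and with amenable edge stabilizers. Then Lemma 4.3(1) applies to $A^\bullet(T)$ and $B^\bullet(T)$ with $M=\mathbb R$, and $\rho$ induces isomorphisms $R_A^n(\Gamma)\cong R_B^n(\Gamma)$ for $n\ge1$.

*Proof.* For $q\ge1$, $A^q$ and $B^q$ are spaces of bounded alternating functions on $\Gamma$-sets of tuples of pairwise distinct vertices. The stabilizer of such a tuple fixes two distinct vertices, hence the geodesic between them, hence lies in an edge stabilizer and is amenable. Lemma 4.2 gives $H_b^r(\Gamma;A^q)=H_b^r(\Gamma;B^q)=0$ for $r>0$, $q\ge1$. With Lemma 5.1, Lemma 4.3(1) applies to both. By naturality $\rho$ induces a morphism between the two exact sequences that is the identity on $H_b^*(\Gamma)$ and on $H_b^*(\Gamma;\ell^\infty V)$. Apply the five lemma. $\square$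

In particular (1) is established.

## 6. Averaging over lifts of segments

We work in a setting that covers both the free product and Section 8.

**Hypothesis (H).** $p:\Lambda\to\Gamma$ is surjective with kernel $N$. $\Lambda$ and $\Gamma$ act without inversions on trees $\tilde T$ and $T$. $\pi:\tilde T\to T$ is a $p$-equivariant simplicial map sending edges to edges. $N$ acts simply transitively on the fiber of $\pi$ over each edge (in particular this fiber is nonempty) and transitively on the fibers over vertices. The edge stabilizers of $\Gamma$ are amenable.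

In this section edges are geometric, that is, unoriented.

**Free products satisfy (H).** Let $\Gamma=G*H$, $\Lambda=\tilde G*\tilde H$, $T,\tilde T$ their Bass–Serre trees, and $\pi$ induced by $p$. The fiber over the edge $\gamma$ is $p^{-1}(\gamma)$, on which $N$ acts simply transitively by left multiplication. If $p(\lambda')G=p(\lambda)G$, then $p(\lambda')=p(\lambda)p_G(\tilde g)$ for some $\tilde g\in\tilde G$. So $\lambda'\in N\lambda\tilde g$, and $\lambda'\tilde G\in N\cdot\lambda\tilde G$; likewise for $H$. Edge stabilizers are trivial, and there are no inversions because the two kinds of vertices are preserved.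

For an edge $\tilde e$ of $\tilde T$, $\Lambda_{\tilde e}\cap N=1$, so $\Lambda_{\tilde e}$ embeds in $\Gamma_{\pi(\tilde e)}$ and is amenable. Thus Lemma 5.2 applies to both actions. The map $(\pi^*a)(\tilde x)=a(\pi\tilde x)$ is a cochain map $A^\bullet(T)\to A^\bullet(\tilde T)$ with $\pi^*(p(\lambda)a)=\lambda\pi^*a$.

**Why both complexes are needed.** First, $\pi$ may fold, so there is no $\pi^*$ on $B^\bullet$. Take $\tilde G=\langle t\rangle\cong\mathbb Z\to G=\mathbb Z/2$ and $\tilde H=H=\langle u\rangle\cong\mathbb Z/3$. The edges $1,u,ut^2,ut^2u$ of $\tilde T$ form a reduced path through $\tilde G,\ \tilde H,\ u\tilde G,\ ut^2\tilde H,\ ut^2u\tilde G$. Since $p(t^2)=1$, its image runs through $G,\ H,\ uG,\ H,\ u^2G$. The aligned triple $(\tilde G,u\tilde G,ut^2u\tilde G)$ maps to $(G,uG,u^2G)$, the leaves of a tripod centered at $H$.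

Second, one would like to invert $\pi^*$ on $A^\bullet$ by averaging $f(\tilde x)$ over lifts $\tilde x$ of $x$, modulo $N$. For this to commute with $\delta$, the mean used for a tuple must project to the means used for its faces. At the vertex $G$ of a free product, edges are elements of $G$, and the lifts of edges $g_0,\dots,g_q$ with a common vertex, modulo $N$, are the elements of $\prod p_G^{-1}(g_i)$ modulo $\ker p_G$. A $G$-equivariant system of means on these sets, for all tuples $(g_0,\dots,g_q)$, compatible with forgetting entries, would give by averaging a cochain map from the bounded invariant cochains of $\tilde G$ to those of $G$, left inverse to $p_G^*$. It would show that $p_G^*$ is injective for every $G$, without any hypothesis on $G$. We have no such system. But a segment enters and leaves each vertex only once: it needs a mean only for pairs $\{g,g'\}$, and for pairs alone there is no compatibility condition. Hence: pull back on $A^\bullet$, average on $B^\bullet$, and compare the two by Lemma 5.2.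

**Proposition 6.1.** Under (H), $\pi^*:R_A^n(\Gamma)\to R_A^n(\Lambda)$ is injective for all $n\ge1$.

*Proof.*

**Step 1: an invariant mean for each turn.** A *turn* is an unordered pair $\tau=\{e,e'\}$ of distinct edges of $T$ sharing a vertex. A lift of $\tau$ is a pair of edges of $\tilde T$ sharing a vertex and mapping to $e$ and $e'$; the shared vertex lies over $e\cap e'$. Let $Q(\tau)$ be the set of $N$-orbits of lifts. It is nonempty: take $\tilde e$ over $e$ and $\tilde e''$ over $e'$, and move $\tilde e''$ by $N$ so that the endpoints over $e\cap e'$ agree. Since $N$ is normal, $\Gamma=\Lambda/N$ acts on $\bigsqcup_\tau Q(\tau)$ compatibly with its action on turns. The stabilizer $\Gamma_\tau$ has a subgroup of index $\le2$ contained in $\Gamma_e$, so it is amenable and there is a $\Gamma_\tau$-invariant mean on $Q(\tau)$. Choose one for one turn in each orbit and translate. This gives means $\mu_\tau$ on $Q(\tau)$ with $\gamma_*\mu_\tau=\mu_{\gamma\tau}$ for all $\gamma\in\Gamma$.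

*Example.* With $\tilde G=\mathbb Z\to\mathbb Z/2=\langle a\rangle$ as above, the turn $\{1,a\}$ at the vertex $G$ has lifts $\{t^i,t^k\}$ at $\tilde G$ with $i$ even and $k$ odd, modulo $t^2$. So $Q(\tau)$ is the set of odd integers $k-i$. The element $a$ lifts to $t$ and sends $\{t^i,t^k\}$ to $\{t^{i+1},t^{k+1}\}$, where now $t^{k+1}$ is the even one. So $a$ acts by $d\mapsto-d$, and $\frac12(\delta_1+\delta_{-1})$ is an invariant mean, where $\delta_d$ is evaluation at $d$.

**Step 2: lifts of a segment modulo $N$ are independent choices at the turns.** Let $s$ be a segment of $T$ with consecutive edges $e_1,\dots,e_k$, $k\ge1$. Let $\mathrm{Lift}(s)$ be the set of sequences $\tilde e_1,\dots,\tilde e_k$ of edges of $\tilde T$, consecutive ones sharing a vertex, with $\pi(\tilde e_j)=e_j$. Since $\tilde e_j\cap\tilde e_{j+1}$ lies over $e_j\cap e_{j+1}$, and the two ends of $\tilde e_j$ lie over the two ends of $e_j$, this is an edge path. Consecutive edges are distinct (their images are), so it is reduced, hence a geodesic segment mapped isomorphically onto $s$. Since $N$ acts simply transitively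 on the edges over $e_j$, each element of $Q(\{e_j,e_{j+1}\})$ has exactly one representative whose edge over $e_j$ is a given $\tilde e_j$. Building the lift edge by edge,
$$\mathrm{Lift}(s)\cong\pi^{-1}(e_1)\times\prod_{j=1}^{k-1}Q(\{e_j,e_{j+1}\}),\qquad \mathrm{Lift}(s)/N\cong\prod_{j=1}^{k-1}Q(\{e_j,e_{j+1}\}),$$
because $N$ is simply transitive on the first factor and trivial on the others. The second bijection records the classes of the turns of a lift. It does not depend on the direction of $s$ and is $\Gamma$-equivariant. For a subsegment of length $\ge1$, restriction of lifts is the coordinate projection.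

**Step 3: a mean on $\mathrm{Lift}(s)/N$.** For bounded $\varphi$ on $\mathrm{Lift}(s)/N$ let $I_s(\varphi)$ be the average of the two iterated integrals of $\varphi$ against $\mu_{\{e_1,e_2\}},\dots,\mu_{\{e_{k-1},e_k\}}$, taken in the order $1,\dots,k-1$ and in the reverse order. Both orders are needed, since finitely additive means need not satisfy Fubini: for a mean on $\mathbb N$ vanishing on finite sets and $\varphi(i,j)=1$ if $i<j$, $0$ otherwise, integrating first over $j$ gives $1$ and first over $i$ gives $0$. A segment has no preferred direction, and $\Gamma$ may flip it. With the average: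

- $I_s$ is a mean and does not depend on the direction of $s$;
- $I_{\gamma s}(\varphi\circ\gamma^{-1})=I_s(\varphi)$ for $\gamma\in\Gamma$, because $\gamma_*\mu_\tau=\mu_{\gamma\tau}$;
- if $\varphi$ factors through restriction to a subsegment $s'$ of length $\ge1$ via $\varphi'$, then $I_s(\varphi)=I_{s'}(\varphi')$, because integrating against a mean a coordinate on which $\varphi$ does not depend changes nothing.

**Step 4: the averaging map.** Let $q\ge1$, $f\in B^q(\tilde T)^\Lambda$, $x\in S_q(T)$. If all $x_i$ coincide put $(\sigma f)(x)=0$. Otherwise let $s$ be the hull of $\{x_i\}$. For $\tilde s\in\mathrm{Lift}(s)$ let $\tilde x_i\in\tilde s$ be the vertex over $x_i$. Then $\tilde x=(\tilde x_i)$ is aligned, and $f(\tilde x)$ depends only on $N\tilde s$ since $f$ is $N$-invariant. Put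
$$(\sigma f)(x)=I_s\big(\tilde s\mapsto f(\tilde x)\big).$$
It is alternating and bounded by $\|f\|$. It is $\Gamma$-invariant: if $p(\lambda)=\gamma$, then $\lambda\tilde s$ lifts $\gamma s$, has $\lambda\tilde x_i$ over $\gamma x_i$, and $f(\lambda\tilde x)=f(\tilde x)$. So the function integrated for $\gamma x$ is the one for $x$ composed with $\gamma^{-1}$.

**Step 5: $\sigma$ commutes with the coboundary.** Let $x\in S_{q+1}(T)$ be non-constant with hull $s$. If the $j$-th face is non-constant, its hull is a subsegment of $s$ of length $\ge1$, and the third property of $I$ gives $(\sigma f)(..,\widehat{x_j},..)=I_s(\tilde s\mapsto f(..,\widehat{\tilde x_j},..))$. If the face is constant, both sides are $0$, because $f$ vanishes on constant tuples with $q+1\ge2$ entries. Hence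
$$(\delta\sigma f)(x)=I_s\Big(\tilde s\mapsto\sum_j(-1)^jf(\tilde x_0,..,\widehat{\tilde x_j},..,\tilde x_{q+1})\Big)=(\sigma\delta f)(x).$$
On constant $x$ both sides are $0$. So $\sigma:B^{\ge1}(\tilde T)^\Lambda\to B^{\ge1}(T)^\Gamma$ is a cochain map.

**Step 6: conclusion.** Let $\tilde\rho:A^\bullet(\tilde T)\to B^\bullet(\tilde T)$ be restriction, and let $a\in A^q(T)^\Gamma$, $q\ge1$. For non-constant $x$, $(\pi^*a)(\tilde x)=a(x)$ for every lift, and $I_s$ of a constant is that constant; for constant $x$ both $a(x)$ and the average are $0$. So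
$$\sigma\circ\tilde\rho\circ\pi^*=\rho\quad\text{on }A^{\ge1}(T)^\Gamma.$$
By Lemma 5.2, $\rho$ induces an isomorphism $R_A^n(\Gamma)\to R_B^n(\Gamma)$. Hence $\pi^*$ is injective on $R_A^n(\Gamma)$. $\square$

## 7. The kernel of pull-back splits over a free product

*Proof of Theorem 2.2.* Let $\Gamma=G*H$, $\Lambda=\tilde G*\tilde H$, with $T,\tilde T,V,\tilde V,\pi$ as above; (H) was checked in Section 6.

**Step 1: for $r\ge1$ the map $H_b^r(\Lambda)\to H_b^r(\Lambda;\ell^\infty\tilde V)$ is onto.** Let $w$ be in the target, with restrictions $a\in H_b^r(\tilde G)$ and $b\in H_b^r(\tilde H)$. Let $r_{\tilde G},r_{\tilde H}$ be the retractions of $\Lambda$ onto its factors (killing the other factor), and put $z=r_{\tilde G}^*a+r_{\tilde H}^*b$. On $\tilde G$ the first term restricts to $a$, and the second factors through $H_b^r(1)=0$. So $z$ restricts to $a$ on $\tilde G$, and likewise to $b$ on $\tilde H$. Hence $w$ minus the image of $z$ has zero restrictions to $\tilde G$ and $\tilde H$. There are two vertex orbits, so it vanishes by Lemma 4.4.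

**Step 2: restriction is injective on $\ker p^*$.** For $n=1$ everything vanishes. Let $n\ge2$ and let $x\in H_b^n(\Gamma)$ with $p^*x=0$, $x|_G=0$, $x|_H=0$. By Lemma 4.4, $x$ maps to $0$ in $H_b^n(\Gamma;\ell^\infty V)$. Lemmas 4.3 and 5.2, with naturality for $(p,\pi^*)$, give a commutative diagram with exact rows
$$\begin{array}{ccccccc}
& & R_A^n(\Gamma)&\to&H_b^n(\Gamma)&\to&H_b^n(\Gamma;\ell^\infty V)\\
& &\downarrow{\scriptstyle\pi^*}& &\downarrow{\scriptstyle p^*}& &\downarrow\\
H_b^{n-1}(\Lambda)\to H_b^{n-1}(\Lambda;\ell^\infty\tilde V)&\to&R_A^n(\Lambda)&\to&H_b^n(\Lambda)&\to&H_b^n(\Lambda;\ell^\infty\tilde V).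
\end{array}$$
By the upper row, $x$ is the image of some $y\in R_A^n(\Gamma)$, and $\pi^*y$ maps to $p^*x=0$. By Step 1 with $r=n-1\ge1$, the first map of the lower row is onto, so the second is zero and $R_A^n(\Lambda)\to H_b^n(\Lambda)$ is injective. Hence $\pi^*y=0$. By Proposition 6.1, $y=0$, so $x=0$.

**Step 3: restriction maps $\ker p^*$ into, and onto, the sum of kernels.** If $p^*x=0$, then $p_G^*(x|_G)=(p^*x)|_{\tilde G}=0$, and similarly for $H$. Conversely, let $p_G^*a=0$ and $p_H^*b=0$. With the retractions $r_G,r_H$ of $\Gamma$ put $x=r_G^*a+r_H^*b$, which restricts to $(a,b)$ as in Step 1. Since $r_Gp=p_Gr_{\tilde G}$ and $r_Hp=p_Hr_{\tilde H}$,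
$$p^*x=r_{\tilde G}^*p_G^*a+r_{\tilde H}^*p_H^*b=0.$$

This proves the isomorphism. Taking $\tilde G,\tilde H$ free gives $K^n(G*H)\cong K^n(G)\oplus K^n(H)$ for $n\ge1$, and Lemma 2.1 shows that $G*H$ is Lex if and only if $G$ and $H$ are. **Free products of Lex groups are Lex.** $\blacksquare$

## 8. Amenable edge groups and infinitely many factors

With infinitely many vertex orbits, Lemma 4.4 asks for uniformly bounded primitives. This section makes that quantitative. It is not needed for Theorem 2.2.

**Definition.** For a bounded invariant $n$-cocycle $\alpha$ on $\Gamma$ ($n\ge1$) let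
$$\|\alpha\|_\partial=\inf\{\|\gamma\|:\gamma\in C^{n-1}(\Gamma;\mathbb R)^\Gamma,\ \delta\gamma=\alpha\}\in[0,\infty].$$
Pull-backs, in particular restrictions, do not increase $\|\cdot\|_\partial$. For $p:F\to\Gamma$ surjective with $F$ free, $\|p^*\alpha\|_\partial$ is independent of $p$, since two such maps factor through each other. As $p$ is onto, $\|\alpha\|=\|p^*\alpha\|\le(n+1)\|p^*\alpha\|_\partial$, so $\|p^*\alpha\|_\partial>0$ if $\alpha\ne0$. Let $c_n(\Gamma)\in[0,\infty]$ be the supremum of $\|\alpha\|_\partial/\|p^*\alpha\|_\partial$ over all $\alpha\ne0$ with $\|p^*\alpha\|_\partial<\infty$ (and $0$ if there are none). If $\psi:\Lambda\to\Gamma$ is surjective, factoring some $p$ through $\psi$ gives $\|p^*\alpha\|_\partial\le\|\psi^*\alpha\|_\partial$.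

For the trivial group, $c_n\le1$ by the next lemma.

**Lemma 8.1.** $\Gamma$ is Lex iff $c_n(\Gamma)<\infty$ for all $n\ge1$. Moreover $c_n\le1$ for free groups and $c_n\le n+1$ for amenable groups.

*Proof.* If $c_n(\Gamma)<\infty$ and $p^*[\alpha]=0$, then $\|p^*\alpha\|_\partial<\infty$, so $\|\alpha\|_\partial<\infty$ and $[\alpha]=0$; degree $0$ is automatic. Conversely, let $\Gamma$ be Lex. Let $Z$ be the Banach space of pairs $(\alpha,\beta)$ with $\alpha$ a bounded invariant $n$-cocycle on $\Gamma$, $\beta\in C^{n-1}(F;\mathbb R)^F$ and $p^*\alpha=\delta\beta$. Let $W$ be the Banach space of pairs $(\gamma,\beta)\in C^{n-1}(\Gamma;\mathbb R)^\Gamma\times C^{n-1}(F;\mathbb R)^F$ with $p^*\delta\gamma=\delta\beta$. Use maximum norms. The bounded map $W\to Z$, $(\gamma,\beta)\mapsto(\delta\gamma,\beta)$, is onto because $\Gamma$ is Lex. By the open mapping theorem there is $c$ such that each $(\alpha,\beta)\in Z$ admits $\gamma$ with $\delta\gamma=\alpha$ and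
$$\|\gamma\|\le c\max(\|\alpha\|,\|\beta\|)\le c(n+1)\|\beta\|,$$
using $\|\alpha\|=\|\delta\beta\|\le(n+1)\|\beta\|$. Taking the infimum over $\beta$, $c_n(\Gamma)\le c(n+1)$. For $\Gamma$ free take $p=\mathrm{id}$. For $\Gamma$ amenable, Lemma 4.2 with $X$ a point gives $\alpha=\delta h\alpha$ with $\|h\alpha\|\le\|\alpha\|$, so $\|\alpha\|_\partial\le\|\alpha\|\le(n+1)\|p^*\alpha\|_\partial$. $\square$

**Theorem 8.2.** Let $\Gamma$ act without inversions on a tree $T$ with amenable edge stabilizers. Suppose the vertex stabilizers $G_i$ (one for each orbit) are Lex with $\sup_ic_n(G_i)<\infty$ for each $n\ge1$. (The uniformity is automatic if there are finitely many isomorphism types, e.g. for finite graphs of groups.) Then $\Gamma$ is Lex. In particular, amalgamated products and HNN extensions of Lex groups over amenable subgroups are Lex.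

In Section 7, surjectivity onto $H_b^r(\Lambda;\ell^\infty\tilde V)$ came from retractions. In general we use the following instead.

**Lemma 8.3.** If $\Lambda$ acts without inversions on a tree $T$ with amenable edge stabilizers, then $H_b^r(\Lambda)\to H_b^r(\Lambda;\ell^\infty V)$ is onto for $r\ge1$.

*Proof.* If $T$ is a point this is trivial. For $r=1$ the target is $0$: in Lemma 4.4 the restrictions $\varphi_i|_{G_i}$ are given by bounded homomorphisms, hence vanish, and we may take $\gamma_i=0$.

Let $r\ge2$.

**Step 1: resolutions by edges.** Let $E$ be the set of geometric edges and $L_v\ne\varnothing$ the set of edges at $v$. Put $N^q=\ell^\infty_{alt}(E^{q+1})$, and let $M^q$ be the space of bounded functions $F(v;e_0,\dots,e_q)$, $v\in V$, $e_j\in L_v$, alternating in the $e_j$. Then $N^\bullet$ resolves $\mathbb R$ and $M^\bullet$ resolves $\ell^\infty(V)$, with bounded contracting homotopies (insert a fixed edge, respectively a chosen edge $e_v\in L_v$). For $q\ge0$ the stabilizers of $(e_0,\dots,e_q)$ and of $(v;e_0,\dots,e_q)$ lie in $\Lambda_{e_0}$. So $N^q$ and $M^q$ have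 no bounded cohomology in positive degrees, by Lemma 4.2. By Lemma 4.3(2) and naturality, the map in question is induced by restriction $\mathrm{res}:(N^\bullet)^\Lambda\to(M^\bullet)^\Lambda$, $(\mathrm{res}f)(v;e_\bullet)=f(e_\bullet)$.

**Step 2: an extension map.** For a vertex $v$ and an edge $e$ let $\mathrm{pr}_ve\in L_v$ be $e$ if $e\in L_v$, and otherwise the first edge of the path from $v$ to $e$. In both cases it is the first edge of the geodesic from $v$ to the far end of $e$. For $q\ge2$ put
$$(\mathcal EF)(e_0,\dots,e_q)=\sum_vF(v;\mathrm{pr}_ve_0,\dots,\mathrm{pr}_ve_q).$$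

**Step 3: at most one $v$ contributes.** A term at $v$ can be nonzero only if $\mathrm{pr}_ve_0,\mathrm{pr}_ve_1,\mathrm{pr}_ve_2$ are distinct. Suppose this holds for $v$ and for $v'\ne v$. Let $\varepsilon$ be the first edge of $[v,v']$. At least two of the three edges, say $e_1,e_2$, have $\mathrm{pr}_v\ne\varepsilon$. So $[v',v]$ followed by the path from $v$ to the far end of $e_1$ (or $e_2$) is reduced. Then $\mathrm{pr}_{v'}e_1=\mathrm{pr}_{v'}e_2$ is the first edge of $[v',v]$, a contradiction.

**Step 4: properties.** So $\mathcal E$ is well defined, $\|\mathcal E\|\le1$, and it is equivariant and produces alternating functions. It commutes with $\delta$ in degrees $\ge2$, since for given edges all sums over $v$ are finite. Let $e_0,\dots,e_q\in L_v$ and $w\ne v$. The path from $w$ to the far end of $e_j$ starts with the first edge of $[w,v]$, whether $e_j$ lies on $[w,v]$ or the path passes through $v$. So all $\mathrm{pr}_we_j$ are equal and the term at $w$ vanishes, while the term at $v$ is $F(v;e_\bullet)$. Hence $\mathrm{res}\circ\mathcal E=\mathrm{id}$ in degrees $\ge2$. A cocycle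 $F$ of degree $r\ge2$ is the restriction of the cocycle $\mathcal EF$. $\square$

*Proof of Theorem 8.2.* By Bass–Serre theory $\Gamma=\pi_1(\mathcal G,X)$ for the quotient graph of groups, with vertex groups $G_v$ and edge groups $G_e=G_{\bar e}\hookrightarrow G_{t(e)}$, and $T$ is its Bass–Serre tree.

**Step 1: a covering graph of groups.** Let $\tilde{\mathcal G}$ be the graph of groups on $X$ with the same edge groups and vertex groups $\tilde G_v=F_v*(*_{t(e)=v}G_e)$, where $F_v$ is free with a surjection to $G_v$. The edge maps are the inclusions of the free factors $G_e$. The obvious maps $\tilde G_v\to G_v$ are onto and compatible with the edge maps. They induce a homomorphism $p:\Lambda=\pi_1(\tilde{\mathcal G},X)\to\Gamma$, onto because its image contains all $G_v$ and all stable letters. They also induce a $p$-equivariant map $\pi:\tilde T\to T$ of Bass–Serre trees that is the identity on quotient graphs, an isomorphism on edge stabilizers, and onto on vertex stabilizers. Let $N=\ker p$.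

**Step 2: (H) holds.** If $\tilde e,\tilde e'$ lie over $e$, then $\tilde e'=\lambda\tilde e$ for some $\lambda\in\Lambda$, because the quotient graphs agree. Then $p(\lambda)\in\Gamma_e=p(\Lambda_{\tilde e})$, so $\lambda\in N\Lambda_{\tilde e}$ and $\tilde e'\in N\tilde e$. Moreover $N\cap\Lambda_{\tilde e}=1$, so the action on the fiber is simply transitive. Fibers are nonempty because the quotient graphs agree and $p$ is onto. Transitivity over vertices follows in the same way from $p(\Lambda_{\tilde v})=\Gamma_{\pi(\tilde v)}$. There are no inversions on a Bass–Serre tree.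

**Step 3: the structure of $\Lambda$.** $\Lambda$ is generated by the groups $\tilde G_v$ and letters $t_e$ ($t_{\bar e}=t_e^{-1}$, and $t_e=1$ on a maximal tree), subject to relations identifying, via conjugation by $t_e$, the free factor $G_e$ of $\tilde G_{t(e)}$ with the free factor $G_{\bar e}$ of $\tilde G_{t(\bar e)}$. A homomorphism from $\Lambda$ to a group is therefore a choice, without further conditions, of homomorphisms on the $F_v$, of the images of the letters outside the maximal tree (one for each geometric edge), and, for each geometric edge, of a homomorphism on one of the two copies of $G_e$: the homomorphism on the other copy is then determined. Hence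
$$\Lambda\cong(\text{free group})*\big(*_{e}\,G_e\big)\quad(e\text{ over geometric edges}).\tag{3}$$

**Step 4: $p^*:H_b^n(\Gamma)\to H_b^n(\Lambda)$ is injective.** For $n\le1$ this is clear. Let $n\ge2$ and let $\alpha$ be a cocycle with $p^*\alpha=\delta\beta$. Restricting to $\tilde G_i$, and using the last remark of the definition of $c_n$ for $\tilde G_i\to G_i$,
$$\|\alpha|_{G_i}\|_\partial\le c_n(G_i)\,\|(p^*\alpha)|_{\tilde G_i}\|_\partial\le c_n(G_i)\|\beta\|,$$
which is bounded uniformly in $i$. So the $\alpha|_{G_i}$ have uniformly bounded primitives, and by Lemma 4.4 $[\alpha]$ maps to $0$ in $H_b^n(\Gamma;\ell^\infty V)$. By exactness $[\alpha]$ is the image of some $y\in R_A^n(\Gamma)$, and $\pi^*y$ maps to $p^*[\alpha]=0$. By Lemma 8.3 with $r=n-1\ge1$, $R_A^n(\Lambda)\to H_b^n(\Lambda)$ is injective, so $\pi^*y=0$. By Proposition 6.1, $y=0$ and $[\alpha]=0$. This step uses about the vertex groups only that $\sup_ic_n(G_i)<\infty$.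

**Step 5: reach a free group.** By (3), $\Lambda=F*(*_jA_j)$ with $F$ free and the $A_j$ amenable. Regard it as a star of groups: center with trivial group, leaves with groups $F$ and $A_j$, trivial edge groups. By Lemma 8.1 the vertex groups have uniformly bounded $c_n$, so Step 4 applies to $\Lambda$ in place of $\Gamma$. By (3) the corresponding covering group $\Lambda'$ is free, as the edge groups are trivial. So $H_b^n(\Gamma)\to H_b^n(\Lambda)\to H_b^n(\Lambda')$ is injective for the surjection $\Lambda'\to\Gamma$ from a free group. By Lemma 2.1, $\Gamma$ is Lex.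

For the statement in parentheses: each $c_n(G_i)$ is finite by Lemma 8.1, and finitely many isomorphism types give finitely many values. Amalgamated products and HNN extensions act on their Bass–Serre trees with two, respectively one, vertex orbits. $\blacksquare$

**Corollary 8.4.** For any family $(G_i)_{i\in I}$, the free product $\Gamma=*_iG_i$ is Lex if and only if all $G_i$ are Lex and $\sup_ic_n(G_i)<\infty$ for every $n\ge1$. In particular, arbitrary free products of copies of finitely many Lex groups are Lex.

*Proof.* "If": apply Theorem 8.2 to the star of groups with trivial center, leaves $G_i$, and trivial edge groups.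

"Only if": let $p=*p_i:*F_i\to\Gamma$ with $p_i:F_i\to G_i$ onto and $F_i$ free. Let $r,\tilde r$ be the retractions of $\Gamma$ and $*F_i$ onto $G_i$ and $F_i$, so $rp=p_i\tilde r$. For a cocycle $\alpha$ on $G_i$ with $\|p_i^*\alpha\|_\partial<\infty$ we have $\|p^*r^*\alpha\|_\partial=\|\tilde r^*p_i^*\alpha\|_\partial<\infty$, and
$$\|\alpha\|_\partial=\|(r^*\alpha)|_{G_i}\|_\partial\le\|r^*\alpha\|_\partial\le c_n(\Gamma)\|p^*r^*\alpha\|_\partial=c_n(\Gamma)\|\tilde r^*p_i^*\alpha\|_\partial\le c_n(\Gamma)\|p_i^*\alpha\|_\partial .$$
So $c_n(G_i)\le c_n(\Gamma)$ for all $i$, which is finite by Lemma 8.1 since $\Gamma$ is Lex. By Lemma 8.1 again, each $G_i$ is Lex. The last assertion follows since finitely many isomorphism types give finitely many finite values of $c_n$. $\square$
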